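\title{Stationary reflection at $\aleph_{\omega^2+1}$ with bounded reflection below every stationary set}

\begin{abstract}
Assuming the consistency of $\omega^2$ many supercompact cardinals, we construct a model of ZFC in which every stationary subset of $\aleph_{\omega^2+1}$ reflects, while every stationary subset of $\aleph_{\omega^2+1}$ has a stationary subset that reflects only at points whose cofinalities are bounded below $\aleph_{\omega^2}$. The model is obtained by forcing a coloring of $\aleph_{\omega^2+1}$ with countably many colors whose color classes have bounded reflection by design. A lifting argument with master conditions shows that every stationary set still reflects. We also determine at which cofinalities the stationary sets of the model reflect, and we show that for a countable limit ordinal $\eta$ the same statement about $\aleph_{\eta+1}$ fails in ZFC unless $\omega^2$ divides $\eta$.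
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, ``limit ordinal'' means nonzero limit ordinal, and $\operatorname{cof}(\kappa)$ is the class of ordinals of cofinality $\kappa$. Let $\alpha$ be a limit ordinal. A \emph{limit point} of $C\subseteq\alpha$ is a limit ordinal $\beta<\alpha$ with $\sup(C\cap\beta)=\beta$, and $\lim(C)$ is the set of these points; $C$ is \emph{club} in $\alpha$ if it is unbounded in $\alpha$ and $\lim(C)\subseteq C$. If $\operatorname{cf}(\alpha)>\omega$, then $\lim(C)$ is club whenever $C$ is unbounded, the intersection of fewer than $\operatorname{cf}(\alpha)$ clubs is club, and $S\subseteq\alpha$ is \emph{stationary} in $\alpha$ if it meets every club. So if a stationary set is a union of fewer than $\operatorname{cf}(\alpha)$ sets, one of them is stationary; we call this the \emph{pigeonhole principle}.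

Let $\lambda>\omega_1$ be a regular cardinal and let $S\subseteq\lambda$ be stationary. We say that $S$ \emph{reflects at} $\alpha<\lambda$ if $\operatorname{cf}(\alpha)>\omega$ and $S\cap\alpha$ is stationary in $\alpha$, and that $S$ \emph{reflects} if it reflects at some $\alpha<\lambda$. Reflection is a form of compactness: $S$ is large in $\lambda$, and it is already large in a proper initial segment. One restriction is immediate. A set of points of cofinality $\kappa$ can reflect only at points of cofinality greater than $\kappa$ (Lemma~\ref{lem:up}). So if $\lambda=\kappa^+$ with $\kappa$ regular, then $\lambda\cap\operatorname{cof}(\kappa)$ does not reflect. If $\lambda=\mu^+$ with $\mu$ singular, there is no largest cofinality below $\lambda$ and this obstruction disappears. For such $\lambda$ let $\operatorname{Refl}(\lambda)$ be the statement that every stationary subset of $\lambda$ reflects.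

One can then ask how high a set reflects. A stationary $S\subseteq\mu^+$ \emph{reflects at arbitrarily high cofinalities} if for every $\kappa<\mu$ it reflects at some $\alpha$ with $\operatorname{cf}(\alpha)\ge\kappa$. Otherwise we say that $S$ has \emph{bounded reflection}: there is $\kappa<\mu$ such that $\operatorname{cf}(\alpha)<\kappa$ whenever $S$ reflects at $\alpha$. For a singular cardinal $\mu$, let $\Phi(\mu)$ be the statement
\begin{quote}
$\operatorname{Refl}(\mu^+)$ holds, and every stationary $S\subseteq\mu^+$ has a stationary subset $T\subseteq S$ with bounded reflection.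
\end{quote}
The question, posed by Lambie-Hanson \cite{LH}, is whether $\Phi(\aleph_{\omega^2})$ is consistent, relative to large cardinals if needed.

The two halves of $\Phi(\mu)$ pull in opposite directions, and for smaller $\mu$ they contradict each other. Under $\operatorname{Refl}(\mu^+)$ the set of points at which a stationary $T\subseteq\operatorname{cof}(\kappa)$ reflects is stationary. It therefore reflects in turn, at points of higher cofinality, and these are again reflection points of $T$. Iterating, $T$ reflects at points of infinitely many cofinalities above $\kappa$ (Lemma~\ref{lem:trace}). For $\mu=\aleph_\omega$ infinitely many cofinalities are unbounded in $\mu$, so no stationary set has bounded reflection. For $\mu=\aleph_{\omega\cdot2}$ the same happens to all stationary subsets of $\operatorname{cof}(\aleph_{\omega+1})$. To escape, one needs for each regular $\kappa<\mu$ a limit cardinal strictly between $\kappa$ and $\mu$ to serve as a ceiling, and $\aleph_{\omega^2}$ is the least uncountable cardinal that is a limit of limit cardinals. There the iteration gives no contradiction, so one guesses that the answer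 is yes. The difficulty is that bounded reflection is required below \emph{every} stationary set, while every stationary set must still reflect. We meet the first demand by partitioning $\mu^+$ into countably many sets, each with its own ceiling.

\begin{theorem}\label{thm:main}
Let $\varepsilon$ be a countable limit ordinal, and suppose that there is an increasing sequence of supercompact cardinals of order type $\omega\cdot\varepsilon$. Then in some forcing extension, with $\mu=\aleph_{\omega\cdot\varepsilon}$ and $\lambda=\mu^+$, there is $f\colon\lambda\to\varepsilon\setminus\{0\}$ such that: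
\begin{itemize}
\item[(A)] for every limit $\alpha<\lambda$ we have $\operatorname{cf}(\alpha)<\aleph_{\omega\cdot f(\alpha)}$, and if $\operatorname{cf}(\alpha)>\omega$, there is a club $e\subseteq\alpha$ with $f(\beta)\ge f(\alpha)$ for all $\beta\in e$;
\item[(B)] if $0<\xi<\varepsilon$, $\theta<\aleph_{\omega\cdot\xi}$ is regular uncountable, and $\mathcal S$ is a nonempty family of at most $\theta$ stationary subsets of $\{\alpha<\lambda: f(\alpha)\ge\xi,\ \operatorname{cf}(\alpha)<\theta\}$, then there is $\alpha<\lambda$ with $\operatorname{cf}(\alpha)=\theta$ at which all members of $\mathcal S$ reflect.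
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:answer}
In the model of Theorem~\ref{thm:main}, $\Phi(\aleph_{\omega\cdot\varepsilon})$ holds. In particular (take $\varepsilon=\omega$), the question has a positive answer relative to the consistency of $\omega^2$ many supercompact cardinals.
\end{corollary}

Two complements are not needed for the answer. The first says that, among countable indices, the corollary covers every case that ZFC allows. We write $\omega^2\mid\eta$ if $\eta=\omega^2\cdot\gamma$ for some ordinal $\gamma$.

\begin{theorem}\label{thm:zfc}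
In ZFC, if $\mu$ is singular and $\Phi(\mu)$ holds, then $\mu$ is a limit of limit cardinals. Hence for a countable limit ordinal $\eta$, the statement $\Phi(\aleph_\eta)$ is refutable if $\omega^2\nmid\eta$, and it can be forced from an increasing $\eta$-sequence of supercompact cardinals if $\omega^2\mid\eta$.
\end{theorem}

The second describes reflection in the model completely in terms of $f$.

\begin{theorem}\label{thm:pattern}
The following hold in the model constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] If $0<\xi<\varepsilon$ and $\kappa<\aleph_{\omega\cdot\xi}$ is infinite regular, then $f^{-1}(\xi)\cap\operatorname{cof}(\kappa)$ is stationary. For every stationary $T\subseteq f^{-1}(\xi)\cap\operatorname{cof}(\kappa)$ and every regular uncountable $\theta<\mu$, the set $T$ reflects at some ordinal of cofinality $\theta$ if and only if $\kappa<\theta<\aleph_{\omega\cdot\xi}$.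
\item[(2)] Let $\theta<\mu$ be regular uncountable and let $\mathcal S$ be a nonempty family of at most $\theta$ stationary subsets of $\lambda$. Then the set of $\alpha\in\lambda\cap\operatorname{cof}(\theta)$ at which all members of $\mathcal S$ reflect is stationary if and only if there is $0<\xi<\varepsilon$ with $\theta<\aleph_{\omega\cdot\xi}$ such that $S\cap\{\beta: f(\beta)\ge\xi,\ \operatorname{cf}(\beta)<\theta\}$ is stationary for all $S\in\mathcal S$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:traces} and~\ref{sec:ceilings} contain the arguments that need no forcing. Section~\ref{sec:plan} shows the idea behind Theorem~\ref{thm:main} in the first case where the colors matter. After the forcing background of Section~\ref{sec:background}, the model is built in Sections~\ref{sec:collapses} and~\ref{sec:P}, and (B) is proved in Sections~\ref{sec:Q} and~\ref{sec:lift}. Theorem~\ref{thm:pattern} is proved in Section~\ref{sec:pattern}.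

\section{Iterated traces}\label{sec:traces}

\begin{lemma}\label{lem:up}
If $\operatorname{cf}(\alpha)>\omega$, some club of $\alpha$ consists of limit ordinals of cofinality less than $\operatorname{cf}(\alpha)$. Hence if $T\subseteq\operatorname{cof}(\kappa)$ reflects at $\alpha$, then $\operatorname{cf}(\alpha)>\kappa$.
\end{lemma}

\begin{proof}
Let $\langle\alpha_l:l<\operatorname{cf}(\alpha)\rangle$ be increasing, continuous and cofinal in $\alpha$. The set $\{\alpha_l: l\text{ limit}\}$ is club in $\alpha$, and $\operatorname{cf}(\alpha_l)=\operatorname{cf}(l)<\operatorname{cf}(\alpha)$ for limit $l$. If $T$ reflects at $\alpha$, it meets this club.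
\end{proof}

For $T\subseteq\lambda$ let the \emph{trace} $\operatorname{Tr}(T)$ be the set of $\alpha<\lambda$ with $\operatorname{cf}(\alpha)>\omega$ such that $T\cap\alpha$ is stationary in $\alpha$. If $T'\subseteq T$, then $\operatorname{Tr}(T')\subseteq\operatorname{Tr}(T)$.

\begin{lemma}\label{lem:trace}
Let $\mu$ be singular, $\lambda=\mu^+$, and assume $\operatorname{Refl}(\lambda)$. Every stationary $T\subseteq\lambda\cap\operatorname{cof}(\kappa)$ reflects at points of infinitely many cofinalities above $\kappa$.
\end{lemma}

\begin{proof}
First, the trace of a stationary set $R$ is stationary. Given a club $C\subseteq\lambda$, the stationary set $R\cap C$ reflects at some $\alpha$. Then $C$ is unbounded in $\alpha$, so $\alpha\in C\cap\operatorname{Tr}(R)$.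

Second, $\operatorname{Tr}(\operatorname{Tr}(T))\subseteq\operatorname{Tr}(T)$. Let $\beta\in\operatorname{Tr}(\operatorname{Tr}(T))$ and let $D$ be club in $\beta$. Pick $\alpha\in\operatorname{Tr}(T)\cap\lim(D)$. Then $D\cap\alpha$ is club in $\alpha$, so it meets $T$.

There are at most $\mu$ cofinalities below $\lambda$. By the pigeonhole principle choose $\theta_0$ with $R_0=\operatorname{Tr}(T)\cap\operatorname{cof}(\theta_0)$ stationary and, recursively, $\theta_{n+1}$ with $R_{n+1}=\operatorname{Tr}(R_n)\cap\operatorname{cof}(\theta_{n+1})$ stationary. Lemma~\ref{lem:up} gives $\kappa<\theta_0<\theta_1<\cdots$. By induction $R_n\subseteq\operatorname{Tr}(T)$, since $R_{n+1}\subseteq\operatorname{Tr}(R_n)\subseteq\operatorname{Tr}(\operatorname{Tr}(T))\subseteq\operatorname{Tr}(T)$. So $T$ reflects at points of each cofinality $\theta_n$.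
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zfc}, given Corollary~\ref{cor:answer}]
Let $\mu$ be singular with $\operatorname{Refl}(\mu^+)$, and suppose that the limit cardinals below $\mu$ are bounded in $\mu$ by an infinite cardinal $\nu<\mu$. As $\mu$ is a limit cardinal, $\nu^{+\omega}\le\mu$, and as $\nu^{+\omega}$ is a limit cardinal above $\nu$, it is not below $\mu$. So $\mu=\nu^{+\omega}$. Let $S=\mu^+\cap\operatorname{cof}(\nu^+)$, a stationary set. By Lemma~\ref{lem:trace} every stationary $T\subseteq S$ reflects at points of infinitely many cofinalities in $\{\nu^{+n}:2\le n<\omega\}$, hence at arbitrarily high cofinalities. So $\Phi(\mu)$ fails.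

Let $\eta$ be a countable limit ordinal. Then $\aleph_\eta$ is singular, and $\eta=\omega\cdot\varepsilon$ for a unique countable $\varepsilon\ge1$. We have $\omega^2\mid\eta$ exactly if $\varepsilon$ has the form $\omega\cdot\gamma$, that is, if $\varepsilon$ is a limit ordinal. If $\varepsilon=\varepsilon'+1$, the limit cardinals below $\aleph_\eta$ are bounded by $\aleph_{\omega\cdot\varepsilon'}$, and $\Phi(\aleph_\eta)$ fails. If $\varepsilon$ is a limit ordinal, apply Corollary~\ref{cor:answer}.
\end{proof}

\section{Colors as ceilings}\label{sec:ceilings}

Let $\mu=\aleph_{\omega\cdot\varepsilon}$, $\lambda=\mu^+$ and $f\colon\lambda\to\varepsilon\setminus\{0\}$. We call $f(\alpha)$ the \emph{color} of $\alpha$. The first half of (A) says that points of high cofinality have high color, and the second that a point of high color is approached along a club of points of high color. Together they make $\aleph_{\omega\cdot\xi}$ a ceiling for the reflection of color $\xi$.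

\begin{lemma}\label{lem:ceiling}
Assume \textup{(A)} and let $0<\xi<\varepsilon$. If $\alpha<\lambda$ and $\operatorname{cf}(\alpha)\ge\aleph_{\omega\cdot\xi}$, then some club of $\alpha$ is disjoint from $f^{-1}(\xi)$.
\end{lemma}

\begin{proof}
From $\aleph_{\omega\cdot\xi}\le\operatorname{cf}(\alpha)<\aleph_{\omega\cdot f(\alpha)}$ we get $f(\alpha)>\xi$. On the club $e\subseteq\alpha$ given by (A) we have $f\ge f(\alpha)>\xi$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer} from Theorem~\ref{thm:main}]
Let $S\subseteq\lambda$ be stationary. Every limit $\alpha<\lambda$ has cofinality below $\mu$, and since $\varepsilon$ is countable, there are only countably many pairs $(\xi,\kappa)$ with $0<\xi<\varepsilon$ and $\kappa<\mu$ infinite regular. By the pigeonhole principle $T=S\cap f^{-1}(\xi)\cap\operatorname{cof}(\kappa)$ is stationary for some such pair, and $\kappa<\aleph_{\omega\cdot\xi}$ by (A) applied to any point of $T$. Since $\aleph_{\omega\cdot\xi}$ is a limit cardinal, $\theta=\kappa^+<\aleph_{\omega\cdot\xi}$. By (B) applied to $\{T\}$, the set $T$ reflects, and so does $S$. By Lemma~\ref{lem:ceiling}, $T$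 reflects at no point of cofinality at least $\aleph_{\omega\cdot\xi}$, and $\aleph_{\omega\cdot\xi}<\mu$. So $T$ has bounded reflection.
\end{proof}

The ceilings are limit cardinals for a reason: under $\operatorname{Refl}(\lambda)$, Lemma~\ref{lem:trace} demands infinitely many regular cardinals between $\kappa$ and the ceiling of a stationary subset of $\operatorname{cof}(\kappa)$. The assumption that $\varepsilon$ is a limit ordinal is already needed for (A): if $\varepsilon=\varepsilon'+1$, a point of cofinality $\aleph_{\omega\cdot\varepsilon'+1}$ has no admissible color.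

\section{The idea in the case $\xi=2$, $\theta=\aleph_{\omega+1}$}\label{sec:plan}

A coloring with (A) can be forced by initial segments. The work lies in (B). This section is a guide to that proof; later sections do not depend on it. Let $\varepsilon=\omega$.

Reflection will come from an elementary embedding $j$ of the final model into a transitive class $M^*$, defined in a further generic extension, with critical point $\theta^+$, such that $\rho=\sup j''\lambda$ is below $j(\lambda)$ and has cofinality $\theta$ in $M^*$. The set $j(S)\cap\rho$ contains the copy $j''S$ of $S$. If $S$ stays stationary in the further extension, this copy shows that $j(S)$ reflects at $\rho$ in $M^*$, and by elementarity $S$ reflects at a point of cofinality $\theta$.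

Now $j(f)$ satisfies (A) in $M^*$, in particular at $\rho$. For $\theta<\aleph_\omega$ this costs nothing as far as colors go: give $\rho$ the color $1$. For $\theta=\aleph_{\omega+1}$ the color of $\rho$ must be at least $2$, and $j(f)\ge2$ must hold on a club of $\rho$. The natural source of such a club is $j''b$, where $b$ is a club of $\lambda$ of order type $\theta$ with $f\ge2$ on $b$. The model contains no such $b$, because $f^{-1}(1)$ is stationary there. So we force one, with the poset $\mathbb Q$ of closed bounded sets $c\subseteq\lambda$ with $|c|<\theta$ and $f\ge2$ on $c$, ordered by end-extension. This destroys the stationarity of $f^{-1}(1)$, as it must by Lemma~\ref{lem:ceiling}. The point is that it destroys no stationary set of points of color at least $2$ and cofinality below $\theta$.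

\begin{example}\label{ex:omega}
Suppose $f^{-1}(2)$ is unbounded in $\lambda$, and let $S\subseteq\operatorname{cof}(\omega)$ be a stationary set of points of color at least $2$. We show that $\mathbb Q$ forces $S$ to meet every club of $\lambda$. Let $c_0\ne\emptyset$ force that $\dot D$ is club in $\lambda$. Take an elementary submodel $N$ of a large $H(\Omega)$ that contains $\mathbb Q,c_0,\dot D$ and has $N\cap\lambda=\alpha\in S$; such $N$ exist because $S$ is stationary (see the proof of Lemma~\ref{lem:pres}). Let $\langle\alpha_n:n<\omega\rangle$ be cofinal in $\alpha$. Given $c_n\in N$, there are an extension of $c_n$ and $\tau_n>\max c_n$ such that the extension forces $\tau_n\in\dot D$; adding a point of color $2$, we may take its maximum above $\alpha_n$. By elementarity such $c_{n+1}$ and $\tau_n$ exist in $N$, so $\max c_{n+1},\tau_n<\alpha$. Both $\max c_n$ and $\tau_n$ converge to $\alpha$. The set $\bigcup_nc_n\cup\{\alpha\}$ is a condition \emph{because $f(\alpha)\ge2$}, and it forces $\alpha\in\dot D$. If $f(\alpha)$ were $1$, the $c_n$ would have no lower bound.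
\end{example}

For $S\subseteq\operatorname{cof}(\omega_1)$ the construction has $\omega_1$ steps, and two things can go wrong at a limit step $l<\omega_1$. The supremum $\delta_l$ of the conditions built so far may have color $1$. This is repaired by (A): interleave the construction with a club $e\subseteq\alpha$ on which $f\ge f(\alpha)$, so that $\delta_l\in e$. And the sequence built so far may fail to lie in $N$. It does lie in $N$ if it is defined canonically from $e\cap\delta_l$ and $e\cap\delta_l\in N$. So together with $f$ we force a sequence $\langle a_\eta:\eta<\lambda\rangle$ of small sets, and we require every initial segment of the club $e\subseteq\alpha$ to be some $a_\eta$ with $\eta<\alpha$.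

Finally, $b$ and the generic coloring have to belong to $M^*$. They are absorbed into the image under $j$ of the collapse that makes a supercompact cardinal into $\theta^+$. Absorption requires a $\theta$-closed poset. The coloring poset $\mathbb P$ is not $\theta$-closed, but $\mathbb P*\dot{\mathbb Q}$ has a $\theta$-closed dense subset, since the second coordinates supply the clubs that the first coordinates need at limits.

\section{Forcing background}\label{sec:background}

In a poset, $q\le p$ means that $q$ is stronger. A poset is \emph{$\kappa$-closed} if decreasing sequences of length less than $\kappa$ have lower bounds. A nonempty set $D$ is \emph{directed} if any two members of $D$ have a common lower bound in $D$, and a poset is \emph{$\kappa$-directed closed} if directed subsets of size less than $\kappa$ have lower bounds; this implies $\kappa$-closure. Two posets are \emph{equivalent} if their Boolean completions are isomorphic; then a generic filter for one yields a generic filter for the other with the same extension. A map between posets that preserves order and incompatibility and has dense range induces an equivalence.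 For a set $I$ of ordinals, $\operatorname{Col}(\kappa,I)$ is the poset of partial functions $q$ with $|q|<\kappa$, $\operatorname{dom}(q)\subseteq\kappa\times I$ and $q(\zeta,\beta)<\beta$, ordered by reverse inclusion; $\operatorname{Col}(\kappa,<\chi)$ is the case $I=\chi$. We use the following standard facts.

\begin{itemize}
\item[(F1)] If the intersection of any $\delta$ many dense open subsets of a poset is dense, the poset adds no new $\delta$-sequences of ground model elements, and it preserves cardinals and cofinalities up to $\delta^+$. A $\kappa$-closed poset, $\kappa$ regular uncountable, has this property for all $\delta<\kappa$; so it preserves cardinals and cofinalities up to $\kappa$.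
\item[(F2)] If $\kappa$ is regular, a $\kappa$-c.c.\ poset (all antichains have size less than $\kappa$) preserves the regularity of every regular cardinal $\ge\kappa$. A poset of size less than an inaccessible $\kappa$ preserves the inaccessibility of $\kappa$.
\item[(F3)] Let $\kappa$ be regular. Then $\operatorname{Col}(\kappa,I)$ is $\kappa$-directed closed (take unions), it forces $|\beta|\le\kappa$ for $\beta\in I$, and $\operatorname{Col}(\kappa,I\cup J)\cong\operatorname{Col}(\kappa,I)\times\operatorname{Col}(\kappa,J)$ for disjoint $I,J$. If $\chi>\kappa$ is inaccessible, $\operatorname{Col}(\kappa,<\chi)$ has size $\chi$, is $\chi$-c.c., and forces $\chi=\kappa^+$.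
\item[(F4)] (Product lemma.) $G\times H$ is $\mathbb E\times\mathbb F$-generic over $U$ if and only if $G$ is $\mathbb E$-generic over $U$ and $H$ is $\mathbb F$-generic over $U[G]$. A product of two $\kappa$-closed posets is $\kappa$-closed, and so is $\mathbb E*\dot{\mathbb F}$ if $\mathbb E$ is $\kappa$-closed and forces $\dot{\mathbb F}$ to be $\kappa$-closed.
\item[(F5)] A cardinal $\kappa$ is \emph{supercompact} if for every cardinal $\Theta$ there is an elementary embedding $j\colon V\to M$ into a transitive class with critical point $\kappa$, $j(\kappa)>\Theta$ and ${}^\Theta M\subseteq M$. Then $\kappa$ is inaccessible, $j$ is the identity on $V_\kappa$, and $j\restriction\Theta\in M$.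
\item[(F6)] (Silver's criterion.) Let $j\colon U\to M$ be elementary between transitive models of ZFC, let $G$ be $\mathbb E$-generic over $U$ and $H$ be $j(\mathbb E)$-generic over $M$, and suppose $j''G\subseteq H$. Then $\dot x^G\mapsto j(\dot x)^H$ is an elementary embedding $U[G]\to M[H]$ that extends $j$. If $r^*\le j(r)$ for all $r\in G$, we call $r^*$ a \emph{master condition}; every generic $H\ni r^*$ satisfies $j''G\subseteq H$. For any elementary $j\colon U\to M$ and $x\in U$ whose size in $U$ is below the critical point, $j(x)=j''x$.
\item[(F7)] Let $M\subseteq U$ be transitive class models of ZFC such that $M$ contains every $\Theta$-sequence of elements of $M$ that lies in $U$. Then $M$ contains every $x\in U$ of hereditary size at most $\Theta$ in $U$ (code the transitive closure of $\{x\}$ by a relation on a subset of $\Theta$). If $\mathbb E\in M$ has size at most $\Theta$ in $U$ and $G$ is $\mathbb E$-generic over $U$, then $M[G]$ contains every $\Theta$-sequence of elements of $M[G]$ that lies in $U[G]$ (such a sequence is determined by $G$ and $\Theta$ many antichains of $\mathbb E$ labeled by names from $M$, and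 these data lie in $M$).
\end{itemize}

In a \emph{full support iteration} $\langle\mathbb C_{<k},\dot{\mathbb E}_k\rangle$ the conditions of $\mathbb C_{<i}$ are all functions $r$ on $i$ such that $r(k)$ is a $\mathbb C_{<k}$-name for an element of $\dot{\mathbb E}_k$ for each $k<i$, and $r'\le r$ if $r'\restriction k$ forces $r'(k)\le r(k)$ for all $k<i$.

\begin{lemma}\label{lem:dirclosed}
If each iterand of a full support iteration is forced to be $\kappa$-directed closed, the iteration is $\kappa$-directed closed.
\end{lemma}

\begin{proof}
Let $D$ be directed with $|D|<\kappa$. By the maximum principle let $r(k)$ be a name for an element of $\dot{\mathbb E}_k$ that is forced to be a lower bound of $\{d(k):d\in D\}$ if this set is directed. We show $r\restriction k\le d\restriction k$ for all $d\in D$ by induction on $k$; limit steps follow from the definition of the order. Given $d,d'\in D$, pick $d''\in D$ below both. Then $r\restriction k\le d''\restriction k$ forces $d''(k)\le d(k),d'(k)$. So $r\restriction k$ forces $\{d(k):d\in D\}$ to be directed, and hence forces $r(k)\le d(k)$ for all $d\in D$.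
\end{proof}

The next lemma identifies the collapse of a single cardinal by its size and closure. It allows us to regard a small $\theta$-closed poset as a factor of a collapse.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $\theta<\sigma$ be regular cardinals, and let $\mathbb E$ be a $\theta$-closed poset of size $\sigma$ which forces $|\sigma|=\theta$. Then $\mathbb E$ is equivalent to $\operatorname{Col}(\theta,\{\sigma\})$.
\end{lemma}

\begin{proof}
Let $T=\bigcup_{\alpha<\theta}{}^{\alpha+1}\sigma$, ordered by end-extension. It is isomorphic to the dense set of conditions of $\operatorname{Col}(\theta,\{\sigma\})$ whose domain has the form $(\alpha+1)\times\{\sigma\}$. We embed $T$ densely into the Boolean completion of $\mathbb E$. The generic filter $\dot G$ is forced to have size at most $\theta$, so let $\dot s$ name a surjection from $\theta$ onto $\dot G$. Below each $d\in\mathbb E$ there is an antichain of size $\sigma$, for otherwise $\mathbb E$ below $d$ would be $\sigma$-c.c.\ and $\sigma$ would stay a cardinal by (F2).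

Define $\iota\colon T\to\mathbb E$ on ${}^{\alpha+1}\sigma$ by recursion on $\alpha<\theta$. For $t\in{}^\alpha\sigma$ let $L_t$ be the set of $d\in\mathbb E$ that lie below $\iota(t\restriction(\beta+1))$ for all $\beta<\alpha$ and decide the value of $\dot s(\alpha)$. By the choice of the earlier values, the sequence $\langle\iota(t\restriction(\beta+1)):\beta<\alpha\rangle$ is decreasing, so $L_t\ne\emptyset$ by $\theta$-closure. Also $L_t$ is downward closed. Take an antichain of size $\sigma$ below some member of $L_t$ and extend it to an antichain that is maximal among those contained in $L_t$. It has size exactly $\sigma$ since $|\mathbb E|=\sigma$. Let $\langle\iota(t^\frown\zeta):\zeta<\sigma\rangle$ enumerate it without repetition. Every member of $L_t$ is compatible with some $\iota(t^\frown\zeta)$.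

The map $\iota$ preserves order by the definition of $L_t$. If $t,t'\in T$ are incompatible and first differ at $\beta$, then $\iota(t\restriction(\beta+1))$ and $\iota(t'\restriction(\beta+1))$ are distinct members of one antichain, so $\iota(t)$ and $\iota(t')$ are incompatible.

For density let $d\in\mathbb E$. As $d$ forces $d\in\dot G$, there are $d'\le d$ and $\alpha<\theta$ with $d'\Vdash\dot s(\alpha)=d$. We build $t\in{}^{\alpha+1}\sigma$ and a decreasing sequence $\langle d_\beta:\beta\le\alpha\rangle$ below $d'$ with $d_\beta\le\iota(t\restriction(\beta+1))$. At stage $\beta$ take a lower bound of $d'$ and the earlier $d_\gamma$ that decides $\dot s(\beta)$. It lies in $L_{t\restriction\beta}$, so it has a common extension $d_\beta$ with some $\iota((t\restriction\beta)^\frown\zeta)$; put $t(\beta)=\zeta$. In the end $\iota(t)$ is compatible with $d'$ and decides $\dot s(\alpha)$, so it forces $\dot s(\alpha)=d$ and thus $d\in\dot G$. This means that $\iota(t)$ lies below $d$ in the Boolean completion.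
\end{proof}

\section{The collapses}\label{sec:collapses}

To reflect at cofinality $\theta$ we need an embedding with critical point $\theta^+$. So for every regular uncountable $\theta<\mu$ the cardinal $\theta^+$ of the final model should be a former supercompact cardinal. Fix $\varepsilon$ as in Theorem~\ref{thm:main}. The successor ordinals below $\omega\cdot\varepsilon$ have order type $\omega\cdot\varepsilon$, so we can write the given supercompact cardinals as an increasing sequence $\langle\kappa_{i+1}:i<\omega\cdot\varepsilon\rangle$. In $V$ put $\kappa_0=\omega_1$ and, for limit $i\le\omega\cdot\varepsilon$,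
\[
\nu_i=\sup_{k<i}\kappa_{k+1},\qquad\kappa_i=\nu_i^+ ,\qquad\text{and}\qquad\mu=\nu_{\omega\cdot\varepsilon},\quad\lambda=\kappa_{\omega\cdot\varepsilon}=\mu^+.
\]
Each $\nu_i$ is a singular cardinal of cofinality $\omega$. For limit $i<\omega\cdot\varepsilon$ the inaccessible $\kappa_{i+1}\ge\nu_i$ is above $\nu_i$ and hence above $\nu_i^+$. So $\langle\kappa_i:i\le\omega\cdot\varepsilon\rangle$ is strictly increasing, and $\nu_i=\sup_{k<i}\kappa_k$.

Let $\mathbb C$ be the full support iteration of length $\omega\cdot\varepsilon$ whose $i$-th iterand is $\operatorname{Col}(\kappa_i,<\kappa_{i+1})$ as defined in the extension by $\mathbb C_{<i}$, where the $i$-th coordinates of conditions are names in $V_{\kappa_{i+1}}$. By induction,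
\begin{equation}\label{eq:small}
\mathbb C_{<i}\in V_{\kappa_{i+1}}\quad\text{for all }i<\omega\cdot\varepsilon .
\end{equation}
Indeed, a condition of $\mathbb C_{<i}$ is a function from a countable ordinal into $V_{\kappa_i}$, so the poset $\mathbb C_{<i}$ has rank below $\kappa_i+\omega<\kappa_{i+1}$. The restriction on names loses nothing. By \eqref{eq:small}, $|\mathbb C_{<i}|<\kappa_{i+1}$, and $\kappa_{i+1}$ stays regular; so a name for an element of the iterand is a name for a subset of $\kappa_i\times\beta\times\beta$ for a single $\beta<\kappa_{i+1}$, and it is forced to be equal to a name in $V_{\kappa_{i+1}}$.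

Let $G$ be $\mathbb C$-generic over $V$, let $G_{<i}$ be its restriction to $\mathbb C_{<i}$, and let $W=V[G]$. All limit stages are inverse limits, so by the factor lemma \cite[Lemma 21.8]{Jech}, for $k<i\le\omega\cdot\varepsilon$ the poset $\mathbb C_{<i}$ is equivalent to $\mathbb C_{<k}*\dot{\mathbb C}_{[k,i)}$, where $\mathbb C_{[k,i)}$ is the full support iteration, formed in $V[G_{<k}]$, of the iterands with index in $[k,i)$. We write $\mathbb C_{>i}$ for $\mathbb C_{[i+1,\omega\cdot\varepsilon)}$.

\begin{lemma}\label{lem:cards}
\begin{enumerate}
\item[(a)] For $i\le\omega\cdot\varepsilon$, $\mathbb C_{<i}$ forces $\kappa_i=\aleph_{i+1}$.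
\item[(b)] For $k<i\le\omega\cdot\varepsilon$, $\mathbb C_{[k,i)}$ is $\kappa_k$-directed closed in $V[G_{<k}]$.
\item[(c)] In $W$, $\kappa_i=\aleph_{i+1}$ for $i\le\omega\cdot\varepsilon$ and $\nu_i=\aleph_i$ for limit $i\le\omega\cdot\varepsilon$. So $\mu=\aleph_{\omega\cdot\varepsilon}$, $\lambda=\mu^+$, and the uncountable regular cardinals below $\mu$ are the $\kappa_i$, $i<\omega\cdot\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $i$; for $i=0$ there is nothing to prove. Let $i>0$. For $l<i$, (a) says that $\kappa_l$ is forced to be regular at stage $l$, so the $l$-th iterand is $\kappa_l$-directed closed by (F3). Lemma~\ref{lem:dirclosed} gives (b) for $i$. By (F1), $\kappa_k=\aleph_{k+1}$ remains true in $V[G_{<i}]$ for all $k<i$.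

If $i=k+1$, then $\kappa_i$ is inaccessible in $V[G_{<k}]$ by \eqref{eq:small} and (F2), and the $k$-th iterand makes $\kappa_i=\kappa_k^+=\aleph_{i+1}$ by (F3).

Let $i$ be a limit. In $V[G_{<i}]$ we have $\nu_i=\sup_{k<i}\aleph_{k+1}=\aleph_i$, a singular cardinal. No ordinal strictly between $\nu_i$ and $\kappa_i=(\nu_i^+)^V$ is a cardinal, so it suffices to show that $\kappa_i$ is regular in $V[G_{<i}]$. Otherwise its cofinality there is a regular cardinal $\delta\le\nu_i$, so $\delta<\nu_i$. Pick $k<i$ with $\delta<\kappa_k$. By (b) and (F1), a cofinal map $\delta\to\kappa_i$ lies in $V[G_{<k}]$. But $|\mathbb C_{<k}|<\kappa_{k+1}<\kappa_i$, so $\kappa_i$ is regular in $V[G_{<k}]$ by (F2), a contradiction.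

Part (c) was obtained in the case $i=\omega\cdot\varepsilon$; the cardinals $\aleph_i$ with $i$ a countable limit ordinal are singular.
\end{proof}

\section{Forcing the coloring}\label{sec:P}

Work in $W$.

\begin{definition}\label{def:P}
The poset $\mathbb P$ consists of the sequences $p=\langle(f^p(\beta),a^p_\beta):\beta\le\gamma_p\rangle$ with $\gamma_p<\lambda$, $f^p(\beta)\in\varepsilon\setminus\{0\}$, $a^p_\beta\subseteq\beta$ and $|a^p_\beta|<\mu$, such that for every limit $\alpha\le\gamma_p$:
\begin{itemize}
\item[(P1)] $\operatorname{cf}(\alpha)<\aleph_{\omega\cdot f^p(\alpha)}$;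
\item[(P2)] if $\operatorname{cf}(\alpha)>\omega$, there is a club $e\subseteq\alpha$ such that for all $\beta\in e$, $f^p(\beta)\ge f^p(\alpha)$ and $e\cap\beta\in\{a^p_\eta:\eta<\alpha\}$.
\end{itemize}
The order is end-extension.
\end{definition}

A club $e$ as in (P2) has order type below $\mu$: its proper initial segments have size below $\mu$, so $\operatorname{otp}(e)\le\mu$, and $\operatorname{cf}(\operatorname{otp}(e))=\operatorname{cf}(\alpha)>\omega=\operatorname{cf}(\mu)$.

For a sequence $u$ of length $\gamma$ write $u^\frown(\xi,a)$ for $u\cup\{(\gamma,(\xi,a))\}$, and call $(\xi,a)$ \emph{admissible} if $0<\xi<\varepsilon$, $a\subseteq\gamma$ and $|a|<\mu$. Requirements (P1) and (P2) at $\alpha$ depend only on $p\restriction(\alpha+1)$. This gives two ways to extend conditions.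
\begin{itemize}
\item[(E1)] If $p\in\mathbb P$ and $(\xi,a)$ is admissible, then $p^\frown(\xi,a)\in\mathbb P$, as the new top point $\gamma_p+1$ is a successor.
\item[(E2)] If $X\subseteq\mathbb P$ is a nonempty chain with no strongest element, $\gamma=\sup_{p\in X}\gamma_p<\lambda$, and $(\xi,a)$ is admissible, then $(\bigcup X)^\frown(\xi,a)$ is a condition, and a lower bound of $X$, as soon as (P1) and (P2) hold at $\gamma$.
\end{itemize}

\begin{example}\label{ex:notclosed}
$\mathbb P$ is not $\aleph_2$-closed. For $\gamma<\omega_1$ let $p_\gamma$ be the sequence of length $\gamma+1$ with constant value $(1,\emptyset)$. A lower bound of all $p_\gamma$ would satisfy (P2) at $\omega_1$, by a club $e$ with $e\cap\beta=\emptyset$ for all $\beta\in e$.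
\end{example}

So lower bounds have to be prepared. If we may intervene at every step of a decreasing sequence, we make the tops of the conditions themselves into the club: we give them a fixed color and record the earlier tops in the current $a$.

\begin{lemma}\label{lem:walk}
Let $0<\xi<\varepsilon$, let $\delta<\aleph_{\omega\cdot\xi}$ be an infinite cardinal, let $p\in\mathbb P$, and for $l<\delta$ let $F_l\colon\mathbb P\to\mathbb P$ satisfy $F_l(q)\le q$. Then there is a decreasing sequence $\langle p_l:l\le\delta\rangle$ with $p_0\le p$ and $p_{l+1}\le F_l(p_l)$, such that $\langle\gamma_{p_l}:l\le\delta\rangle$ is strictly increasing and continuous and $f^{p_l}(\gamma_{p_l})=\xi$ for all $l\le\delta$.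
\end{lemma}

\begin{proof}
Write $\gamma_l=\gamma_{p_l}$. Let $p_0=p^\frown(\xi,\emptyset)$, $p_{l+1}=F_l(p_l)^\frown(\xi,\{\gamma_m:m\le l\})$, and $p_l=(\bigcup_{m<l}p_m)^\frown(\xi,\{\gamma_m:m<l\})$ for limit $l\le\delta$. Thus $a^{p_l}_{\gamma_l}=\{\gamma_m:m<l\}$ for all $l$, a set of size at most $\delta<\mu$. Successor steps are covered by (E1). At a limit $l$ we have $\gamma_l=\sup_{m<l}\gamma_m<\lambda$, and we use (E2). Requirement (P1) holds since $\operatorname{cf}(\gamma_l)=\operatorname{cf}(l)\le\delta<\aleph_{\omega\cdot\xi}$. For (P2) take $e=\{\gamma_m:m<l\}$: it is club in $\gamma_l$, all its points have color $\xi$, and $e\cap\gamma_m=a^{p_m}_{\gamma_m}$ with $\gamma_m<\gamma_l$.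
\end{proof}

\begin{lemma}\label{lem:dense}
\begin{enumerate}
\item[(i)] The intersection of $\mu$ many dense open subsets of $\mathbb P$ is dense.
\item[(ii)] For each $\eta<\lambda$ the set $\{q:\gamma_q\ge\eta\}$ is dense open.
\item[(iii)] If $Y$ is a family of fewer than $\mu$ subsets of $\lambda$, each of size below $\mu$, then $\{q: Y\subseteq\{a^q_\eta:\eta\le\gamma_q\}\}$ is dense open.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\langle E_l:l<\delta\rangle$ be dense open sets, where $\delta<\mu$ is an infinite cardinal. As $\varepsilon$ is a limit ordinal, $\delta<\aleph_{\omega\cdot\xi}$ for some $0<\xi<\varepsilon$. Choose $F_l(q)\le q$ in $E_l$. The condition $p_\delta$ of Lemma~\ref{lem:walk} lies below $p$ and in every $E_l$. Since $\operatorname{cf}(\mu)=\omega$, a family of $\mu$ dense open sets splits into $\omega$ blocks of size below $\mu$. The intersection of each block is dense open, and so is the intersection of these $\omega$ sets.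

(ii) Induction on $\eta$. Successor steps use (E1). For limit $\eta$ intersect the sets for a cofinal sequence of $\operatorname{cf}(\eta)<\mu$ smaller ordinals, using (i).

(iii) Let $y\in Y$; it is bounded in $\lambda$. Given $q$, extend it by (ii) so that $\gamma_q\ge\sup y$, and pass to $q^\frown(1,y)$. So the set for $\{y\}$ is dense open; now intersect these sets using (i).
\end{proof}

Let $G_{\mathbb P}$ be $\mathbb P$-generic over $W$. The model of Theorem~\ref{thm:main} is $W[G_{\mathbb P}]$. By (ii), $\bigcup G_{\mathbb P}$ is a sequence $\langle(f(\beta),a_\beta):\beta<\lambda\rangle$; let $\vec a=\langle a_\beta:\beta<\lambda\rangle$.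

\begin{proposition}\label{prop:model}
\begin{enumerate}
\item[(a)] $\mathbb P$ adds no new $\mu$-sequences of elements of $W$ and preserves cardinals and cofinalities up to $\lambda$. So Lemma~\ref{lem:cards}(c) holds in $W[G_{\mathbb P}]$.
\item[(b)] In $W[G_{\mathbb P}]$, $f$ and $\vec a$ satisfy \textup{(P1)} and \textup{(P2)} at every limit $\alpha<\lambda$. In particular \textup{(A)} holds.
\item[(c)] In $W[G_{\mathbb P}]$, $f^{-1}(\xi)\cap\operatorname{cof}(\kappa)$ is stationary whenever $0<\xi<\varepsilon$ and $\kappa<\aleph_{\omega\cdot\xi}$ is infinite regular. In particular each $f^{-1}(\xi)$ is unbounded in $\lambda$.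
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) follows from Lemma~\ref{lem:dense}(i) and (F1). For (b), every $\alpha<\lambda$ is at most $\gamma_p$ for some $p\in G_{\mathbb P}$, and by (a) the cofinality of $\alpha$ and the cardinals $\aleph_{\omega\cdot\xi}$ are the same in $W$ and $W[G_{\mathbb P}]$.

For (c), let $p$ force that $\dot D$ is club in $\lambda$. For $q\le p$ choose $F(q)\le q$ and $\tau$ with $\gamma_q<\tau\le\gamma_{F(q)}$ and $F(q)\Vdash\tau\in\dot D$: first decide an element of $\dot D$ above $\gamma_q$, then extend by Lemma~\ref{lem:dense}(ii). Put $F(q)=q$ for other $q$. Apply Lemma~\ref{lem:walk} with $\delta=\kappa$ and $F_l=F$. Then $p_\kappa$ forces an element of $\dot D$ between $\gamma_{p_l}$ and $\gamma_{p_{l+1}}$ for each $l<\kappa$, so it forces $\gamma_{p_\kappa}\in\dot D$. This ordinal has color $\xi$ and cofinality $\kappa$.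
\end{proof}

\section{A club through the colors $\ge\xi$}\label{sec:Q}

For this section and the next fix $0<\xi<\varepsilon$ and a regular uncountable $\theta<\aleph_{\omega\cdot\xi}$ of $W[G_{\mathbb P}]$. There let $\mathbb Q$ be the set of all $c\subseteq\lambda$ such that $|c|<\theta$, $f(\beta)\ge\xi$ for all $\beta\in c$, and $c$ is \emph{closed}: $\sup(x)\in c$ for every nonempty $x\subseteq c$. The empty set is a condition, and the order is end-extension. By Proposition~\ref{prop:model}(a), $\mathbb Q\subseteq W$.

\subsection*{Closure}
To find lower bounds in $\mathbb P*\dot{\mathbb Q}$ we synchronize the two coordinates, so that the union of the second coordinates witnesses (P2) for the union of the first. In $W$ let $\mathbb D$ be the set of pairs $(p,c)$ such that $p\in\mathbb P$, $c\ne\emptyset$ is a closed set of ordinals with $\max c=\gamma_p$ and $|c|<\theta$, and for all $\beta\in c$,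
\begin{equation}\label{eq:D}
f^p(\beta)\ge\xi\qquad\text{and}\qquad c\cap\beta\in\{a^p_\eta:\eta\le\gamma_p\}.
\end{equation}
Order $\mathbb D$ by end-extension in both coordinates.

\begin{lemma}\label{lem:D}
The map $(p,c)\mapsto(p,\check c)$ identifies $\mathbb D$ with a dense subset of $\mathbb P*\dot{\mathbb Q}$, and $\mathbb D$ is $\theta$-closed in $W$.
\end{lemma}

\begin{proof}
If $(p,c)\in\mathbb D$, then $p$ decides $f$ on $c$ and forces $\check c\in\dot{\mathbb Q}$. End-extension is absolute, so the orders agree.

\emph{Density.} Let $(p,\dot c)\in\mathbb P*\dot{\mathbb Q}$. Extend $p$ so that it decides $\dot c$ to be some $c\in W$ and, by Lemma~\ref{lem:dense}(ii), $\gamma_p\ge\sup c$. Then $c$ is closed, $|c|<\theta$ in $W$, and $f^p\ge\xi$ on $c$. By Lemma~\ref{lem:dense}(iii) for $Y=\{c\cap\beta:\beta\in c\}$ extend $p$ further so that $Y\subseteq\{a^p_\eta:\eta\le\gamma_p\}$. Let $\gamma=\gamma_p+1$, $p'=p^\frown(\xi,c)$ and $c'=c\cup\{\gamma\}$. At the new point, $f^{p'}(\gamma)=\xi$ and $c'\cap\gamma=c=a^{p'}_\gamma$. So $(p',c')\in\mathbb D$, and it lies below the given condition.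

\emph{Closure.} Let $\langle(p_l,c_l):l<\tau\rangle$ be decreasing with $\tau<\theta$ a limit ordinal. If $\gamma_{p_l}=\max c_l$ is eventually constant, so is the sequence. Otherwise let $\gamma=\sup_l\gamma_{p_l}<\lambda$, $e=\bigcup_lc_l$ and $p'=(\bigcup_lp_l)^\frown(\xi,e)$. As $\theta$ is regular, $|e|<\theta$. We apply (E2). Requirement (P1) holds at $\gamma$ since $\operatorname{cf}(\gamma)\le\tau<\theta<\aleph_{\omega\cdot\xi}$. The set $e$ is club in $\gamma$, because the $c_l$ are closed, end-extend one another and have maxima cofinal in $\gamma$. For $\beta\in c_l$, \eqref{eq:D} gives $f^{p'}(\beta)\ge\xi=f^{p'}(\gamma)$ and $e\cap\beta=c_l\cap\beta=a^{p_l}_\eta$ for some $\eta\le\gamma_{p_l}<\gamma$. So (P2) holds and $p'\in\mathbb P$. With $c'=e\cup\{\gamma\}$ we have $c'\cap\gamma=e=a^{p'}_\gamma$, so $(p',c')\in\mathbb D$ is a lower bound.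
\end{proof}

Let $G_{\mathbb Q}$ be $\mathbb Q$-generic over $W[G_{\mathbb P}]$. Then $G_{\mathbb D}=\{(p,c)\in\mathbb D:p\in G_{\mathbb P},\ c\in G_{\mathbb Q}\}$ is $\mathbb D$-generic over $W$ and $W[G_{\mathbb D}]=W[G_{\mathbb P}][G_{\mathbb Q}]$. By density of $\mathbb D$, every member of $G_{\mathbb P}$ or $G_{\mathbb Q}$ is extended by a coordinate of a member of $G_{\mathbb D}$. Conditions that are compatible under end-extension are comparable, so $G_{\mathbb D}$ is a chain. Let $b=\bigcup G_{\mathbb Q}=\bigcup\{c:(p,c)\in G_{\mathbb D}\}$.

\begin{lemma}\label{lem:b}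
The set $b$ is club in $\lambda$ and has order type $\theta$.
\end{lemma}

\begin{proof}
Any $c\in\mathbb Q$ can be extended by one point of the unbounded set $f^{-1}(\xi)$, so $b$ is unbounded by density. It is a union of closed sets that end-extend one another, so it is club. Each proper initial segment of $b$ is contained in some $c\in G_{\mathbb Q}$ and has order type below $\theta$, so $\operatorname{otp}(b)\le\theta$. If $\operatorname{otp}(b)<\theta$, then $b\in W$ by Lemma~\ref{lem:D} and (F1), which contradicts the regularity of $\lambda$ in $W$.
\end{proof}

\subsection*{Preservation of stationary sets}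
After absorbing $\mathbb D$ into a collapse there remains a $\theta$-closed factor $\mathbb B$, and the stationary sets must survive $\mathbb Q$ and $\mathbb B$ together. The construction of Example~\ref{ex:omega} extends to the product, with the two repairs described after it.

\begin{lemma}\label{lem:pres}
In $W[G_{\mathbb P}]$, let $\mathbb B$ be a $\theta$-closed poset and let $S\subseteq\{\alpha<\lambda:f(\alpha)\ge\xi,\ \operatorname{cf}(\alpha)<\theta\}$ be stationary. Then $\mathbb Q\times\mathbb B$ forces that $S$ meets every club subset of $\lambda$.
\end{lemma}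

\begin{proof}
Work in $W[G_{\mathbb P}]$. Let $(c_0,u_0)\in\mathbb Q\times\mathbb B$ with $c_0\ne\emptyset$ force that $\dot D$ is club in $\lambda$. We find an extension that forces some $\alpha\in S$ into $\dot D$. By the pigeonhole principle we may assume that all points of $S$ are limit ordinals of one cofinality $\kappa<\theta$. If $\kappa>\omega$, choose for each $\alpha\in S$ a club $e_\alpha$ as in (P2), shrink $S$ again so that $\operatorname{otp}(e_\alpha)$ is a constant $\zeta<\mu$, and fix a club $d\subseteq\zeta$ of order type $\operatorname{cf}(\zeta)=\kappa$. The clubs $e_\alpha$ may be longer than $\kappa$; the single set $d$ will thin out all of them.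

\emph{The model $N$.} Let $\Omega$ be a large regular cardinal and $\triangleleft$ a well-order of $H(\Omega)$. Let $\langle N_\gamma:\gamma<\lambda\rangle$ be an increasing continuous chain of elementary submodels of $(H(\Omega),\in,\triangleleft)$ of size $\mu$, such that $\mu+1\subseteq N_0$, $\gamma\subseteq N_\gamma$, and $N_0$ contains $f,\vec a,\mathbb Q,\mathbb B,\dot D,c_0,u_0$ and, if $\kappa>\omega$, also $d$. Each $N_\gamma\cap\lambda$ is an ordinal below $\lambda$: a nonzero $\beta\in N_\gamma\cap\lambda$ is the range of a function on $\mu$ that lies in $N_\gamma$. The map $\gamma\mapsto N_\gamma\cap\lambda\ge\gamma$ is nondecreasing and continuous, so its fixed points form a club. Fix $\alpha\in S$ and $N=N_\alpha$ with $N\cap\lambda=\alpha$.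

\emph{The guide $e$.} If $\kappa=\omega$, let $e\subseteq\alpha$ be any cofinal set of order type $\omega$. If $\kappa>\omega$, let $e$ be the set of $m$-th elements of $e_\alpha$ for $m\in d$. It is club in $\alpha$ of order type $\kappa$, and $f\ge f(\alpha)\ge\xi$ on $e$. Moreover $e\cap\beta\in N$ for $\beta\in e$: we have $e_\alpha\cap\beta=a_\eta$ for some $\eta<\alpha$, so $e_\alpha\cap\beta\in N$, and $e\cap\beta$ is the set of $m$-th elements of $e_\alpha\cap\beta$ for $m\in d\cap\operatorname{otp}(e_\alpha\cap\beta)$.

\emph{The recursion.} Define $(c_l,u_l)$ for $l<\kappa$ as follows. Given $(c_l,u_l)$, let $\beta_l=\min(e\setminus(\max c_l+1))$, and let $(c_{l+1},u_{l+1})$ be the $\triangleleft$-least extension $(c',u')$ of $(c_l,u_l)$ such that $\max c'>\beta_l$ and $(c',u')\Vdash\tau\in\dot D$ for some $\tau>\max c_l$; let $\tau_l$ be the least such $\tau$. For limit $l$ let $\delta_l=\sup_{m<l}\max c_m$, $c_l=\bigcup_{m<l}c_m\cup\{\delta_l\}$, and let $u_l$ be the $\triangleleft$-least lower bound of $\langle u_m:m<l\rangle$. We show by induction on $l<\kappa$ that $(c_l,u_l)$ is defined, is a condition below the earlier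 ones, and lies in $N$.

Let $(c_l,u_l)\in N$. Then $\max c_l\in N\cap\lambda=\alpha$, so $\beta_l$ exists and $\beta_l<\alpha$, whence $\beta_l\in N$. An extension $(c',u')$ as required exists, since $\dot D$ is forced to be unbounded and $f^{-1}(\xi)$ is unbounded. The $\triangleleft$-least one and $\tau_l$ are definable from parameters in $N$, so they lie in $N$; in particular $\tau_l<\alpha$.

Let $l<\kappa$ be a limit, so $\kappa>\omega$. Since $\max c_m<\alpha$ for $m<l$ and $l<\kappa=\operatorname{cf}(\alpha)$, we have $\delta_l<\alpha$. Since $\max c_m<\beta_m<\max c_{m+1}$, the ordinal $\delta_l$ is a limit point of $e$, so $\delta_l\in e$ and $f(\delta_l)\ge\xi$. The set $c_l$ is closed and has size below $\theta$ as $l<\theta$, so $c_l\in\mathbb Q$; and $u_l$ exists as $\mathbb B$ is $\theta$-closed. For $m<l$ we have $\beta_m<\delta_l$, so $\beta_m=\min((e\cap\delta_l)\setminus(\max c_m+1))$. Hence $\langle(c_m,u_m):m<l\rangle$ is the result of running the recursion for $l$ steps with $e\cap\delta_l$ in place of $e$. As $l\in\mu\subseteq N$ and $e\cap\delta_l\in N$, this sequence is definable from parameters in $N$. So it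 lies in $N$, and so does $(c_l,u_l)$.

\emph{The last step.} The $\beta_l$ are $\kappa$ many distinct elements of $e$ and $\operatorname{otp}(e)=\kappa$, so they are cofinal in $\alpha$. Hence $\sup_{l<\kappa}\max c_l=\alpha$, and the $\tau_l$, which satisfy $\max c_l<\tau_l<\alpha$, are cofinal in $\alpha$. Since $f(\alpha)\ge\xi$ and $\kappa<\theta$, the set $c_\kappa=\bigcup_{l<\kappa}c_l\cup\{\alpha\}$ is in $\mathbb Q$, and $\langle u_l:l<\kappa\rangle$ has a lower bound $u_\kappa$. The condition $(c_\kappa,u_\kappa)$ forces $\tau_l\in\dot D$ for all $l<\kappa$, and therefore $\alpha\in\dot D$.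
\end{proof}

\section{Lifting the embedding: proof of (B)}\label{sec:lift}

Let $\xi,\theta$ be as in Section~\ref{sec:Q}, and let $\langle S_y:y<\tau\rangle\in W[G_{\mathbb P}]$, $0<\tau\le\theta$, enumerate a family $\mathcal S$ as in (B). By Lemma~\ref{lem:cards}(c), $\theta=\kappa_i$ for some $i<\omega\cdot\varepsilon$, and $\aleph_{\omega\cdot\xi}=\nu_{\omega\cdot\xi}$. Let $g$ and $G_{>i}$ be the generic filters for $\operatorname{Col}(\theta,<\kappa_{i+1})$ and $\mathbb C_{>i}$ given by $G$. We start from an embedding $j\colon V\to M$ with critical point $\kappa_{i+1}$ and lift it four times: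
\[
\begin{array}{lll}
U_0=V[G_{<i}]&\to\ M_0=M[G_{<i}]&\text{(small forcing)},\\
U_1=U_0[g]&\to\ M_2=M_1[H],\quad M_1=M_0[g]&\text{(absorption)},\\
W=U_1[G_{>i}]&\to\ M_3=M_2[K]&\text{(directed closure)},\\
W[G_{\mathbb P}]&\to\ M_4=M_3[G^*]&\text{(the club $b$)}.
\end{array}
\]
All lifts are denoted by $j$. They agree on ordinals, and they fix $\theta,\tau,\xi,\varepsilon$, which are below $\kappa_{i+1}$.

\subsection*{Step 1: the embedding}
The generic objects that the last two lifts need are packed into one poset. In $U_1$ let $\mathbb Z=\mathbb C_{>i}*\dot{\mathbb D}$, whose conditions are pairs $(r,\dot d)$ with $\dot d$ taken from a set of names, each forced to lie in $\dot{\mathbb D}$, that represents every such name up to forced equality. Lemma~\ref{lem:D} holds in every extension by $\mathbb C_{>i}$, so $\mathbb Z$ is $\theta$-closed in $U_1$ by Lemma~\ref{lem:cards}(b) and (F4). Let $G_{\mathbb Q}$, $G_{\mathbb D}$ and $b$ be as in Section~\ref{sec:Q}, and let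
\[
h=\{(r,\dot d)\in\mathbb Z:r\in G_{>i},\ \dot d^{\,G_{>i}}\in G_{\mathbb D}\}.
\]
Then $h$ is $\mathbb Z$-generic over $U_1$, $U_1[h]=W[G_{\mathbb P}][G_{\mathbb Q}]$, the first coordinates of $h$ form $G_{>i}$, and the values of the second coordinates form $G_{\mathbb D}$.

Choose a cardinal $\Theta>\lambda$ of $U_1$ such that $\mathbb Z$ has hereditary size at most $\Theta$ in $U_1$, and a surjection $\pi\colon\Theta\to\mathbb Z$ in $U_1$. By (F5) let $j\colon V\to M$ have critical point $\kappa_{i+1}$, with $\chi=j(\kappa_{i+1})>\Theta$ and ${}^\Theta M\subseteq M$. By \eqref{eq:small}, $j$ fixes $\mathbb C_{<i}$ and each of its conditions, so $j$ lifts to $U_0\to M_0$ by (F6). By (F7), $M_0$ is closed under $\Theta$-sequences in $U_0$. Hence $\operatorname{Col}(\theta,<\kappa_{i+1})$ is the same in $M_0$ and $U_0$; it has size $\kappa_{i+1}\le\Theta$, so $M_1$ is closed under $\Theta$-sequences in $U_1$, and $\mathbb Z,\pi\in M_1$. The cardinal $\chi$ is inaccessible in $M$ by elementarity, and in $M_1$ by (F2). Finally $\theta$ is regular in $M_0$ and $M_1$, which are contained in $W$.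

\subsection*{Step 2: absorbing $h$ and lifting through $g$}
Let $I=[\kappa_{i+1},\chi)$. By elementarity and (F3), computing in $M_0$,
\[
j(\operatorname{Col}(\theta,<\kappa_{i+1}))=\operatorname{Col}(\theta,<\chi)\cong\operatorname{Col}(\theta,<\kappa_{i+1})\times\operatorname{Col}(\theta,I).
\]
The second factor is the same in $M_0$ and $M_1$, since $g$ adds no sequences of length below $\theta$. Any $H$ generic for it over $M_1$ would lift $j$; we want one with $h\in M_1[H]$.

Work in $M_1$. Let $\sigma_0=|\mathbb Z|+\kappa_{i+1}$ and $\sigma=(2^{\sigma_0})^+$. Then $\sigma$ is regular, $\sigma>|\mathbb Z|$, and $\sigma\in I$ since $\chi>\Theta$ is inaccessible. By Hausdorff's formula $\sigma^{\sigma_0}=(2^{\sigma_0})^{\sigma_0}\cdot\sigma=\sigma$, so $\operatorname{Col}(\theta,\{\sigma\})$ has size $\sigma$. The poset $\mathbb Z$ is $\theta$-closed in $M_1$, because $M_1\subseteq U_1$. So $\mathbb Z\times\operatorname{Col}(\theta,\{\sigma\})$ is $\theta$-closed, has size $\sigma$ and forces $|\sigma|=\theta$. By Lemma~\ref{lem:absorb} it is equivalent to $\operatorname{Col}(\theta,\{\sigma\})$. With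
\[
\mathbb B=\operatorname{Col}(\theta,\{\sigma\})\times\operatorname{Col}(\theta,I\setminus\{\sigma\})\qquad\text{(computed in $M_1$)},
\]
it follows that $\mathbb Z\times\mathbb B$ is equivalent to $\operatorname{Col}(\theta,I)$ in $M_1$.

The poset $\mathbb B$ is $\theta$-closed in $W[G_{\mathbb P}]$. Indeed, a decreasing sequence of length below $\theta$ in $W[G_{\mathbb P}]$ lies in $W$ by Proposition~\ref{prop:model}(a), then in $U_1$ by Lemma~\ref{lem:cards}(b) and (F1), then in $M_1$ by Step~1, where it has a lower bound.

Let $H'$ be $\mathbb B$-generic over $U_1[h]$, and let $W^+=U_1[h][H']$. By (F4), $G_{\mathbb Q}\times H'$ is $\mathbb Q\times\mathbb B$-generic over $W[G_{\mathbb P}]$, and $W^+=W[G_{\mathbb P}][G_{\mathbb Q}\times H']$. Lemma~\ref{lem:pres} gives: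
\begin{equation}\label{eq:pres}
\text{each $S_y$ meets every club subset of $\lambda$ that lies in $W^+$.}
\end{equation}
Again by (F4), $h\times H'$ is $\mathbb Z\times\mathbb B$-generic over $U_1$, hence over $M_1$. So it yields $H$ that is $\operatorname{Col}(\theta,I)$-generic over $M_1$ with
\[
M_2=M_1[H]=M_1[h][H']\subseteq W^+ .
\]
The filter $g\times H$ is generic over $M_0$ by (F4). For $q\in g$ we have $j(q)=j''q=q$, which corresponds to $(q,\emptyset)\in g\times H$. So $j$ lifts to $U_1\to M_2$.

Now $j''h\in M_2$, because $j''h=\{j(\pi)(j(\zeta)):\zeta<\Theta,\ \pi(\zeta)\in h\}$ and $M_2$ contains $j(\pi)$, $j\restriction\Theta$, $\pi$ and $h$. The same formula shows that $j''h$ has size at most $|\Theta|<\chi$ in $M_2$; here $\chi=j(\kappa_{i+1})$ is a cardinal of $M_2$ by elementarity.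

\subsection*{Step 3: lifting through $G_{>i}$}
By Lemma~\ref{lem:cards}(b) and elementarity, $j(\mathbb C_{>i})$ is $\chi$-directed closed in $M_2$. The set $j''G_{>i}$ consists of the first coordinates of $j''h$, so it lies in $M_2$ and has size below $\chi$ there. It is directed because $G_{>i}$ is. So it has a lower bound $r^*$. Let $K\ni r^*$ be $j(\mathbb C_{>i})$-generic over $W^+$. Then $j$ lifts to $W\to M_3=M_2[K]$.

\subsection*{Step 4: a master condition for $\mathbb P$}
The poset $\mathbb P$ has too little closure for the argument of Step~3 (Example~\ref{ex:notclosed}), so we build the master condition by hand. If $(r,\dot d)\in h$ and $d=\dot d^{\,G_{>i}}$, then $j(d)=j(\dot d)^K$ by (F6). Therefore $j''G_{\mathbb D}=\{\dot z^K:(s,\dot z)\in j''h\}$ belongs to $M_3$; it is a chain in $j(\mathbb D)$. Let $\rho=\sup j''\lambda$. In $M$, the set $j''\lambda$ has size at most $\lambda<\chi<j(\lambda)$ and $j(\lambda)$ is regular, so $\rho<j(\lambda)$. The ordinals $\gamma_p=\max c$ for $(p,c)\in G_{\mathbb D}$ are unbounded in $\lambda$ by Lemma~\ref{lem:b}, so the ordinals $\gamma_{j(p)}=j(\gamma_p)$ are below $\rho$ and cofinal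 in $\rho$. In $M_3$ put
\[
p^*=\Big(\bigcup\{j(p):(p,c)\in G_{\mathbb D}\}\Big)^\frown(\xi,\emptyset),\qquad e=\bigcup\{j(c):(p,c)\in G_{\mathbb D}\}.
\]
The sets $j(c)$ are closed, end-extend one another and have maxima $j(\gamma_p)$, so $e$ is club in $\rho$. Each $c$ has size below $\theta<\kappa_{i+1}$ in $W$, so $j(c)=j''c$ and $e=j''b$. In particular $\operatorname{otp}(e)=\operatorname{otp}(b)=\theta$. This is just too long for a second coordinate in $j(\mathbb D)$, but we only need a first coordinate, and there the ceiling leaves room.

We claim that $p^*\in j(\mathbb P)$. By (E2) in $M_3$ it suffices to check (P1) and (P2) at $\rho$. By elementarity $\theta=j(\theta)$ is regular in $M_3$, so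
\[
\operatorname{cf}^{M_3}(\rho)=\theta=j(\theta)<j(\nu_{\omega\cdot\xi})=\aleph_{\omega\cdot\xi}^{M_3},
\]
which is (P1). For (P2) use $e$. An element of $e$ lies in $j(c)$ for some $(p,c)\in G_{\mathbb D}$, and $(j(p),j(c))\in j(\mathbb D)$. So by \eqref{eq:D} in $M_3$, each $\beta\in j(c)$ has $f^{p^*}(\beta)=f^{j(p)}(\beta)\ge\xi=f^{p^*}(\rho)$, and $e\cap\beta=j(c)\cap\beta=a^{j(p)}_\eta=a^{p^*}_\eta$ for some $\eta\le j(\gamma_p)<\rho$. This proves the claim.

Every $p'\in G_{\mathbb P}$ is extended by a first coordinate $p$ of $G_{\mathbb D}$, so $p^*\le j(p)\le j(p')$. Let $G^*\ni p^*$ be $j(\mathbb P)$-generic over $W^+[K]$. Then $j$ lifts to $W[G_{\mathbb P}]\to M_4=M_3[G^*]$.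

\subsection*{Step 5: reflection at $\rho$}
Since $\tau\le\theta$ is below the critical point, $j(\langle S_y:y<\tau\rangle)=\langle j(S_y):y<\tau\rangle$. By elementarity $\theta=j(\theta)$ is regular and uncountable in $M_4$, so $e$ witnesses $\operatorname{cf}^{M_4}(\rho)=\theta$. Let $\langle b_l:l<\theta\rangle$ be the increasing enumeration of $b$. Then $\langle j(b_l):l<\theta\rangle$ is the increasing enumeration of $e$, so it lies in $M_4$. Both enumerations are continuous, as $b$ and $e$ are club.

Let $y<\tau$ and let $D\in M_4$ be club in $\rho$. In $M_4$ the set $D\cap e$ is club in $\rho$, so $A=\{l<\theta:j(b_l)\in D\}$ is club in $\theta$. By Proposition~\ref{prop:model}(a) and elementarity, $j(\mathbb P)$ adds no subsets of $\theta<j(\mu)$ to $M_3$, so $A\in M_3$. As $j(\mathbb C_{>i})$ is $\chi$-closed in $M_2$ and $\theta<\chi$, we get $A\in M_2\subseteq W^+$. Hence $\{b_l:l\in A\}$ lies in $W^+$, and it is club in $\lambda$. By \eqref{eq:pres} there is $l\in A$ with $b_l\in S_y$. Then $j(b_l)\in D\cap j(S_y)$.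

So in $M_4$ there is an ordinal below $j(\lambda)$ of cofinality $j(\theta)$, namely $\rho$, at which all terms of $j(\langle S_y:y<\tau\rangle)$ reflect. By elementarity, in $W[G_{\mathbb P}]$ there is $\alpha<\lambda$ of cofinality $\theta$ at which all $S_y$ reflect. This proves (B). With Proposition~\ref{prop:model}(a),(b), the proof of Theorem~\ref{thm:main} is complete. \qed

\begin{remark}
The hypothesis $\theta<\aleph_{\omega\cdot\xi}$ was used for (P1) in Lemma~\ref{lem:D} and in Step~4, and the hypotheses $f\ge\xi$ and $\operatorname{cf}<\theta$ on the members of $\mathcal S$ were used only in Lemma~\ref{lem:pres}. Theorem~\ref{thm:pattern}(2) shows that they describe stationary simultaneous reflection exactly. The bound $|\mathcal S|\le\theta$ was used in Step~5. No family of $\theta^+$ pairwise disjoint sets reflects at a common point of cofinality $\theta$, since all its members would meet one club of size $\theta$.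
\end{remark}

\section{The reflection pattern of the model}\label{sec:pattern}

\begin{proof}[Proof of Theorem~\ref{thm:pattern}]
Work in $W[G_{\mathbb P}]$.

(1) The first statement is Proposition~\ref{prop:model}(c). Let $T\subseteq f^{-1}(\xi)\cap\operatorname{cof}(\kappa)$ be stationary. If $\kappa<\theta<\aleph_{\omega\cdot\xi}$, apply (B) to $\{T\}$. Conversely, if $T$ reflects at a point of cofinality $\theta$, then $\theta>\kappa$ by Lemma~\ref{lem:up} and $\theta<\aleph_{\omega\cdot\xi}$ by Lemma~\ref{lem:ceiling}.

(2) Let $X_\xi=\{\beta<\lambda:f(\beta)\ge\xi,\ \operatorname{cf}(\beta)<\theta\}$ and let $R$ be the set of $\alpha\in\lambda\cap\operatorname{cof}(\theta)$ at which all members of $\mathcal S$ reflect.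

Suppose that $\theta<\aleph_{\omega\cdot\xi}$ and $S\cap X_\xi$ is stationary for all $S\in\mathcal S$. Let $C\subseteq\lambda$ be club. By (B) there is $\alpha\in\operatorname{cof}(\theta)$ at which all sets $S\cap X_\xi\cap C$, $S\in\mathcal S$, reflect. Then $\alpha\in R$, and $\alpha\in C$ since $C$ is unbounded in $\alpha$.

Suppose that $R$ is stationary. By the pigeonhole principle $R'=R\cap f^{-1}(\xi)$ is stationary for some $0<\xi<\varepsilon$, and $\theta<\aleph_{\omega\cdot\xi}$ by (A) at a point of $R'$. Let $S\in\mathcal S$, let $C\subseteq\lambda$ be club, and pick $\alpha\in R'\cap\lim(C)$. By (A) and Lemma~\ref{lem:up}, $X_\xi$ contains a club of $\alpha$, and $C\cap\alpha$ is club in $\alpha$. Since $S\cap\alpha$ is stationary in $\alpha$, we get $S\cap X_\xi\cap C\ne\emptyset$. So $S\cap X_\xi$ is stationary.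
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{LH}
Chris Lambie-Hanson, \emph{Bounded stationary reflection II}, arXiv:1505.03395 (2015).

\end{thebibliography}
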